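\title{The hitting time of Hamiltonicity in regular bipartite Dirac graphs}

\begin{abstract}
Let $G$ be a $d$-regular bipartite graph with parts $X,Y$ of size $n$, and reveal its edges one at a time in a uniformly random order. We prove that if $d\ge (n+1)/2$, then with high probability the revealed graph becomes Hamiltonian at the moment its minimum degree reaches two. This follows from a characterization valid for $d\ge(\frac12-\nu)n$, where $\nu>0$ is an absolute constant: the two hitting times coincide with high probability if and only if $\Lambda(G)\log n/n\to\infty$, where $\Lambda(G)$ is the least number of edges between $A$ and $Y\setminus B$ over all $A\subset X$, $B\subset Y$ with $0<|A|=|B|<n$. The proof treats separately the graphs that are far from, and close to, a disjoint union of two complete bipartite graphs.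
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a graph with $m$ edges. Choose an ordering $(e_1,\dots,e_m)$ of its edges uniformly at random and let $G_t$ be the graph on $V(G)$ with edges $e_1,\dots,e_t$. The sequence $G_0\subset G_1\subset\dots\subset G_m=G$ is the \emph{random subgraph process} on $G$. If $\mathcal P$ is a graph property closed under isomorphism and under adding edges, its \emph{hitting time} is the least $t$ such that $G_t$ has $\mathcal P$ (and $\infty$ if there is no such $t$). We write $\tau_2(G)$ for the hitting time of minimum degree at least $2$ and $\tau_{\mathcal H}(G)$ for the hitting time of Hamiltonicity. Every vertex of a Hamilton cycle has two neighbors on it, so $\tau_{\mathcal H}(G)\ge\tau_2(G)$ always. Equality means that the last vertices of degree below $2$ are the only obstruction to a Hamilton cycle.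

A bipartite graph on $2n$ vertices is \emph{balanced} if both parts have size $n$. We consider sequences $G=G^{(n)}$ of such graphs, and ``whp'' means with probability tending to $1$ as $n\to\infty$. By the Moon--Moser theorem, for $n\ge2$ every balanced bipartite graph on $2n$ vertices with minimum degree at least $(n+1)/2$ is Hamiltonian; two disjoint copies of $K_{n/2,n/2}$ show that degree $n/2$ is not enough. Two facts are known about the process near this threshold. For every fixed $\varepsilon\in(0,1/2]$, minimum degree at least $(\frac12+\varepsilon)n$ implies $\tau_2(G)=\tau_{\mathcal H}(G)$ whp. On the other hand, for every odd $n$ there is a balanced bipartite graph on $2n$ vertices, not regular, with minimum degree $(n+1)/2$ and with $\Pr(\tau_2(G)<\tau_{\mathcal H}(G))$ bounded away from $0$ as $n\to\infty$. This leaves the following question, which comes from \cite{Wang}: if $G$ is \emph{regular} of degree at least $(n+1)/2$, is $\tau_2(G)=\tau_{\mathcal H}(G)$ whp? The answer is yes.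

\begin{theorem}\label{thm:main}
Let $G$ be a $d$-regular balanced bipartite graph on $2n$ vertices with $d\ge(n+1)/2$. Then whp $\tau_2(G)=\tau_{\mathcal H}(G)$.
\end{theorem}

To see why one should expect this, consider the density at time $\tau_2$. If each edge is kept with probability $p$, a given vertex is isolated with probability about $e^{-pd}$, so the $2n$ vertices reach degree $2$ when $pd$ has order $\log n$. A fixed set of edges of $G$ is therefore likely to be met by $G_{\tau_2}$ exactly when its size is large compared with $n/\log n$. Some sets of edges must be met by every Hamilton cycle. Let $X,Y$ be the parts of $G$, write $e_G(A,B)$ for the number of edges of $G$ between $A$ and $B$, and take $A\subset X$, $B\subset Y$ with $0<|A|=|B|<n$. If a Hamilton cycle had no edge between $A$ and $Y\setminus B$, its $2|A|$ edges at $A$ would all go to $B$ and would account for all $2|B|$ of its edges at $B$; no edge of the cycle would leave $A\cup B$, which is impossible since $A\cup B\ne V(G)$. We call the set of edges between $A$ and $Y\setminus B$ a \emph{balanced cut} and put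
\[
\Lambda(G)=\min\{e_G(A,Y\setminus B): A\subset X,\ B\subset Y,\ 0<|A|=|B|<n\}.
\]
Meeting all balanced cuts with $|A|=|B|=1$ means that every vertex of $X$ has degree at least $2$, so the cuts generalize the degree obstruction; taking for $A\cup B$ an edge shows $\Lambda(G)\le d-1$. When $d\ge(n+1)/2$ every balanced cut has at least $(n-1)/2$ edges (Section~\ref{sec:cuts}), far more than $n/\log n$. So the answer should be yes, provided that balanced cuts are the only global obstruction. Our main theorem says that they are, even slightly below degree $n/2$.

\begin{theorem}\label{thm:char}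
There is an absolute constant $\nu>0$ such that for every sequence of $d$-regular balanced bipartite graphs $G$ on $2n$ vertices with $d\ge(\frac12-\nu)n$,
\[
\tau_2(G)=\tau_{\mathcal H}(G)\ \text{whp}\iff \Lambda(G)\,\frac{\log n}{n}\to\infty .
\]
\end{theorem}

Section~\ref{sec:cuts} proves the implication from left to right, derives Theorem~\ref{thm:main}, and splits the remaining implication into two cases. Both cases use the rotation--extension method: start from a sparse expanding subgraph of $G_{\tau_2}$, rotate a longest path to obtain many pairs of endpoints, and find a random edge joining one such pair. Sections~\ref{sec:paths} and~\ref{sec:random} contain the deterministic and the probabilistic tools. The method meets one difficulty at degree $n/2$: two sets of linear size need not span any edge of $G$, so the pairs of endpoints may all be non-edges. In Section~\ref{sec:nonext} we show that if further rotations do not help, then the neighborhoods of the endpoints obey a rigid one-dimensional pattern that forces $G$ to be close to two disjoint copies of $K_{n/2,n/2}$. In Section~\ref{sec:ext} we treat graphs of that shape: each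 of the two clusters is almost complete, and the work lies in choosing how the Hamilton cycle crosses between them.

All logarithms are natural, $L=\log n$, and $N_H(U)$ is the set of vertices adjacent in $H$ to some vertex of $U$.

\section{Balanced cuts and the two cases}\label{sec:cuts}

We fix the constants
\begin{equation}\label{eq:const}
\eta=10^{-5},\qquad \gamma=\eta^3,\qquad \lambda=(\gamma/2000)^2,\qquad \xi=(\lambda/10)^4,\qquad \nu=\xi ,
\end{equation}
so that $1000\sqrt\lambda=\gamma/2$, $\sqrt\xi=\lambda^2/100$ and $\xi^{1/4}=\lambda/10$. From now on $G$ is a $d$-regular balanced bipartite graph with parts $X,Y$ of size $n$, where $d\ge(\frac12-\nu)n\ge0.49n$, and $n$ is sufficiently large.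

Regularity gives an identity that we use many times. For $A\subseteq X$ and $B\subseteq Y$ we have $e_G(A,Y\setminus B)=d|A|-e_G(A,B)$ and $e_G(X\setminus A,B)=d|B|-e_G(A,B)$, hence
\begin{equation}\label{eq:cut}
e_G(A,Y\setminus B)-e_G(X\setminus A,B)=d\,(|A|-|B|).
\end{equation}

To gain independence, give the edges of $G$ independent uniform \emph{times} $U_e\in[0,1]$. Almost surely the times are distinct, and they order the edges uniformly at random. Let $G(p)$ be the spanning subgraph of edges with $U_e\le p$; each $G(p)$ is one of the graphs $G_t$. Put
\[
G^*=G_{\tau_2},\qquad p_1=\frac{0.9L}{d},\qquad p_2=\frac{2L}{d},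
\]
so that $0.9L/n\le p_1<p_2\le5L/n$.

\begin{lemma}\label{lem:sandwich}
Whp $G(p_1)\subseteq G^*\subseteq G(p_2)$.
\end{lemma}

\begin{proof}
The events ``$x$ is isolated in $G(p_1)$'', $x\in X$, depend on disjoint sets of edges, so they are independent. Each has probability $(1-p_1)^d\ge e^{-dp_1-dp_1^2}\ge\frac12n^{-0.9}$. Thus no vertex of $X$ is isolated with probability at most $\exp(-n^{0.1}/2)$, and if one is isolated then $G(p_1)$ precedes $G^*$ in the process. The expected number of vertices of degree at most $1$ in $G(p_2)$ is at most $2n(1-p_2)^{d-1}(1+dp_2)=O(L/n)$, so whp $G(p_2)$ has minimum degree at least $2$.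
\end{proof}

\begin{proposition}\label{prop:nec}
If $\Lambda(G)L/n\le C$ along a sequence of values of $n$, then along it $\Pr(\tau_2<\tau_{\mathcal H})\ge e^{-10C}-o(1)$. If $\Lambda(G)L/n\to0$, then $\Pr(\tau_2<\tau_{\mathcal H})\to1$.
\end{proposition}

\begin{proof}
Take a balanced cut with $\Lambda(G)$ edges. The graph $G(p_2)$ misses it with probability $(1-p_2)^{\Lambda(G)}\ge e^{-2p_2\Lambda(G)}\ge e^{-10\Lambda(G)L/n}$. If $G(p_2)$ misses the cut and $G^*\subseteq G(p_2)$, then $G^*$ is not Hamiltonian, because every Hamilton cycle meets every balanced cut. Lemma~\ref{lem:sandwich} completes the proof.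
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:char}]
Let $|A|=|B|=j$ with $0<j<n$. By \eqref{eq:cut}, replacing $(A,B)$ by $(X\setminus A,Y\setminus B)$ does not change $e_G(A,Y\setminus B)$, so we may assume $1\le j\le n/2<d$. Each vertex of $A$ has at least $d-j$ neighbors outside $B$, so $e_G(A,Y\setminus B)\ge j(d-j)$. This is concave in $j$, hence at least the smaller of $d-1$ and $\lfloor n/2\rfloor(d-\lfloor n/2\rfloor)$. Since $d$ is an integer with $d\ge(n+1)/2$, we have $d-\lfloor n/2\rfloor\ge1$, and both numbers are at least $(n-1)/2$. So $\Lambda(G)\ge(n-1)/2$ and $\Lambda(G)L/n\to\infty$.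
\end{proof}

\begin{example}\label{ex:sharp}
The bound $(n+1)/2$ in Theorem~\ref{thm:main} cannot be replaced by $n/2$, even for Hamiltonian $G$. Let $n=2m$, take two disjoint copies of $K_{m,m}$, and replace an edge $x_1y_1$ of the first and an edge $x_2y_2$ of the second by $x_1y_2$ and $x_2y_1$. The graph is $n/2$-regular. It is Hamiltonian for $m\ge2$: join a Hamilton path from $x_1$ to $y_1$ in the first copy to one from $x_2$ to $y_2$ in the second. The two parts of the first copy give $\Lambda\le1$, so whp $\tau_2<\tau_{\mathcal H}$ by Proposition~\ref{prop:nec}.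
\end{example}

Call $G$ \emph{extremal} if there are $A\subseteq X$, $B\subseteq Y$ with $|A|,|B|\ge(\frac12-\gamma)n$ and $e_G(A,B)\le\gamma n^2$. For a regular graph, \eqref{eq:cut} turns one such sparse pair into two, since it makes the pair $(X\setminus A,Y\setminus B)$ sparse as well; without regularity, sparsity of $(A,B)$ puts no bound on the edges between the complements. The rest of the paper proves the following two statements.

\begin{proposition}\label{prop:nonext}
If $G$ is not extremal for every $n$ in a sequence, then along it whp $G^*$ is Hamiltonian.
\end{proposition}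

\begin{proposition}\label{prop:ext}
If $G$ is extremal for every $n$ in a sequence and $\Lambda(G)L/n\to\infty$ along it, then along it whp $G^*$ is Hamiltonian.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:char}]
If $\Lambda(G)L/n\not\to\infty$, it is bounded along a subsequence and Proposition~\ref{prop:nec} applies. If $\Lambda(G)L/n\to\infty$, split the values of $n$ according to whether $G$ is extremal and apply Propositions~\ref{prop:nonext} and~\ref{prop:ext}.
\end{proof}

\section{Good paths and rotations}\label{sec:paths}

In this section $H$ is a bipartite graph with two parts of equal size $N$, called the $X$-side and the $Y$-side. We say that $H$ is \emph{$k$-expanding} if $|N_H(U)|\ge2|U|$ for every set $U$ inside one part with $1\le|U|\le k$. Recall Hall's theorem: if $H$ has no perfect matching, then $|N_H(U)|<|U|$ for some $U$ inside one part.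

\begin{lemma}\label{lem:hall}
Suppose $|N_H(U)|>|U|$ for every $U$ inside one part with $1\le|U|\le(N+1)/2$. Then $H$ has a perfect matching and is connected.
\end{lemma}

\begin{proof}
Suppose $|N_H(U)|<|U|$ for some $U$ inside one part. By hypothesis $|U|>(N+1)/2$. The complement of $N_H(U)$ in the other part contains a set $U'$ of size $N-|U|+1\le(N+1)/2$, and $N_H(U')$ avoids $U$, so $|N_H(U')|\le N-|U|<|U'|$, a contradiction. So $H$ has a perfect matching, and each component has equally many vertices on both sides. If $H$ were disconnected, some component would have sides $A,B$ with $1\le|A|=|B|\le N/2$ and $N_H(A)\subseteq B$, again a contradiction.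
\end{proof}

In a bipartite graph a longest path may have both ends on the same side, and then no edge closes it into a cycle. We therefore work with paths whose ends lie on opposite sides and which can be extended two vertices at a time. A path $P$ in $H$ is \emph{good} if it has an even number (at least $2$) of vertices and $H-V(P)$ has a perfect matching or is empty. If $H$ has a perfect matching, each of its edges is a good path. A graph $H'\supseteq H$ on the same vertex set \emph{improves} $H$ if it is Hamiltonian or has a good path longer than every good path of $H$. A good path has at most $2N$ vertices and each improvement that does not produce a Hamilton cycle adds at least two, so a chain of improvements starting from a graph with a perfect matching reaches a Hamiltonian graph in at most $N$ steps.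

Let $Q$ be a path with first vertex $a$ and last vertex $v$, let $u$ be a vertex of $Q$ adjacent to $v$, and let $u^+\ne v$ be its successor on $Q$. The \emph{rotation} with the edge $vu$ deletes $uu^+$ and adds $uv$. The result is a path on the same vertex set from $a$ to $u^+$.

\begin{lemma}\label{lem:posa}
Let $H$ be connected with a perfect matching, and let $P$ be a longest good path of $H$.
\begin{enumerate}
\item[(a)] Let $H'\supseteq H$ be a graph on $V(H)$. If $H'$ contains a path with vertex set $V(P)$ one of whose ends has an $H'$-neighbor outside $V(P)$, then $H'$ has a good path longer than $P$. If $H'$ contains a cycle with vertex set $V(P)$, then $H'$ improves $H$.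
\item[(b)] Let $H$ be $k$-expanding for an integer $k\ge1$, and let $Q$ be a path in $H$ with $V(Q)=V(P)$ and first vertex $a$. Let $\mathcal E$ be the set of last vertices of the paths obtained from $Q$ by sequences of rotations in $H$, including $Q$ itself. Then $|\mathcal E|>k$.
\item[(c)] Under the hypothesis of \textup{(b)}, there are more than $k$ vertices $y$ on the $Y$-side such that, for each of them, more than $k$ vertices $x$ on the $X$-side are joined to $y$ by a path in $H$ with vertex set $V(P)$. In particular $|V(P)|\ge4$.
\end{enumerate}
\end{lemma}

\begin{proof}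
(a) Let $M$ be a perfect matching of $H-V(P)$. If the end of the path is adjacent to $w\notin V(P)$ and $ww'\in M$, append $w$ and $w'$. In the cycle case, $H'$ is Hamiltonian if $V(P)=V(H)$. Otherwise connectivity gives an edge $uw$ of $H$ with $u\in V(P)$, $w\notin V(P)$; let $ww'\in M$, delete a cycle edge at $u$, and append $w,w'$ after $u$. In both cases the new path has $|V(P)|+2$ vertices and the remaining vertices are matched by $M-ww'$.

(b) As $|V(Q)|$ is even, $\mathcal E$ lies in the part not containing $a$, and $N_H(\mathcal E)$ lies in the part of $a$. By (a) with $H'=H$ and the maximality of $P$, we have $N_H(\mathcal E)\subseteq V(P)$. We claim that every $u\in N_H(\mathcal E)$ has a neighbor along $Q$ in $\mathcal E$. Suppose $u$ has none. Let $u$ be adjacent to $b'\in\mathcal E$, the last vertex of a path $Q'$ obtained by rotations. Every rotation deletes an edge $ww^+$ with $w$ in the part of $a$ and $w^+\in\mathcal E$. A deleted edge at $u$ therefore has its other end in $\mathcal E$, so no edge of $Q$ at $u$ is ever deleted. The vertex $u$ is never last, so it has the same number of neighbors along $Q$ and along $Q'$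 (two, or one if $u=a$), and these neighbors are the same. The successor of $u$ on $Q'$ is either $b'$ or becomes the last vertex after the rotation with $b'u$. So it lies in $\mathcal E$ and is a neighbor of $u$ along $Q$, a contradiction.

Each vertex of $\mathcal E$ has at most two neighbors along $Q$, and the last vertex of $Q$ has one. Hence $|N_H(\mathcal E)|\le2|\mathcal E|-1$, which for a $k$-expanding graph forces $|\mathcal E|>k$.

(c) Apply (b) to $P$ with its $X$-side end as first vertex. For each resulting end $y$, reverse a path ending at $y$ and apply (b) again with $y$ as first vertex. Since $V(P)$ contains at least two vertices on the $Y$-side, $|V(P)|\ge4$.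
\end{proof}

\section{The random graph near the hitting time}\label{sec:random}

We use the following form of the Chernoff bound. If $mp\ge M\ge x>0$, then
\begin{equation}\label{eq:chernoff}
\Pr(\mathrm{Bin}(m,p)\le x)\le e^{-M}(eM/x)^x .
\end{equation}
Indeed, for $t\ge0$ Markov's inequality bounds the left side by $e^{tx}(1-p+pe^{-t})^m\le\exp(tx-M(1-e^{-t}))$; take $e^{-t}=x/M$.

\subsection{Small vertices}

Most vertices have degree of order $L$ in $G(p_1)$. About the others we know only that they have two neighbors in $G^*$, and we control them by showing that they are few and far apart. In Section~\ref{sec:ext} we first reveal the times of some edges and then decide which neighbors of a vertex count toward its degree, so we allow the following setting.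

Let $E^\circ\subseteq E(G)$ be a deterministic set of edges and $\mathcal F$ the $\sigma$-algebra generated by their times. Each vertex $v$ has an $\mathcal F$-measurable set $D(v)\subseteq N_G(v)$ with $|D(v)|\ge0.97d$, such that no edge $vu$ with $u\in D(v)$ is in $E^\circ$. Let $\delta\in(0,10^{-3}]$ be a constant. A vertex $v$ is \emph{small} if it has fewer than $\delta L$ neighbors in $G(p_1)$ that lie in $D(v)$, and \emph{large} otherwise. Let $\mathcal S$ be the set of small vertices, and write $N^+(U)=N_{G(p_2)}(U)$.

For a set $J$ of at most two edges, let $\mathcal A(v,J)$ be the event that fewer than $\delta L$ of the edges $vu\notin J$ with $u\in D(v)$ lie in $G(p_1)$. It contains the event that $v$ is small, and given $\mathcal F$ it is determined by the edges at $v$ outside $E^\circ\cup J$. Since $(0.97d-2)p_1\ge0.86L$ and $10^{-3}\log(860e)<0.008$, the bound \eqref{eq:chernoff} with $M=0.86L$ and $x=10^{-3}L$ gives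
\begin{equation}\label{eq:small}
\Pr(\mathcal A(v,J)\mid\mathcal F)\le n^{-0.85}.
\end{equation}
We combine such events with the presence of fixed edges by the following \emph{product rule}. Let $J$ be a fixed set of edges and $\mathcal A$ an event which, given $\mathcal F$, is determined by the edges outside $E^\circ\cup J$ and has conditional probability at most $a$. Given $\mathcal F$, the edges of $J\setminus E^\circ$ are independent of $\mathcal A$ and the event $J\cap E^\circ\subseteq G(p_2)$ is decided; taking expectations, $\Pr(J\subseteq G(p_2),\ \mathcal A)\le p_2^{|J|}a$. In particular, for every edge $uv$ of $G$,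
\begin{equation}\label{eq:edgesmall}
\Pr(uv\in G(p_2),\ v\in\mathcal S)\le p_2n^{-0.85},
\end{equation}
and if $uv\notin E^\circ$ the same bound holds conditionally on $\mathcal F$.

\begin{lemma}\label{lem:small}
Whp the following hold.
\begin{enumerate}
\item[(a)] $|\mathcal S|\le n^{0.2}$, and $G(p_2)$ has maximum degree at most $20L$.
\item[(b)] Any two small vertices are at distance greater than $4$ in $G(p_2)$, and no small vertex lies on a $4$-cycle of $G(p_2)$.
\item[(c)] In $G(p_2)$, small vertices are pairwise non-adjacent and have disjoint neighborhoods, and every vertex has at most one small neighbor. Every large vertex $v$ has at most one $G(p_2)$-neighbor in $N^+(\mathcal S)$.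
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:small}, $\mathbb E|\mathcal S|\le2n^{0.15}$; use Markov's inequality. A given degree is at least $20L$ with probability at most $(edp_2/20L)^{20L}=(e/10)^{20L}\le n^{-26}$.

(b) Let $v_0\dots v_r$ be a path in $G$ with $1\le r\le4$. Let $J_0$ consist of $v_0v_1$ and, if it is an edge, $v_0v_r$; define $J_r$ at $v_r$ in the same way. Given $\mathcal F$, the events $\mathcal A(v_0,J_0)$ and $\mathcal A(v_r,J_r)$ are determined by disjoint sets of edges, none on the path and none in $E^\circ$. By the product rule, the path lies in $G(p_2)$ with both ends small with probability at most $p_2^rn^{-1.7}$. There are at most $2nd^r$ such paths, and $\sum_{r\le4}2n(dp_2)^rn^{-1.7}=O(L^4n^{-0.7})$. For a $4$-cycle through $v$, let $J$ be its two edges at $v$. There are at most $2nd^3$ choices of $v$ and the cycle, so the expected number with $v$ small is at most $2nd^3p_2^4n^{-0.85}=O(L^4n^{-0.85})$.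

(c) The first sentence follows from the distance condition in (b). A neighbor of $v$ in $N^+(\mathcal S)$ is a common neighbor of $v$ and a small vertex. Two small vertices at distance $2$ from $v$ would be within distance $4$ of each other, and two common neighbors with the same small vertex would form a $4$-cycle.
\end{proof}

\subsection{Expansion at three scales}

Let $\varepsilon\in(0,0.1]$ be a constant, chosen in each of Sections~\ref{sec:nonext} and~\ref{sec:ext}, and let $p_0=\varepsilon L/d\ge\varepsilon L/n$. The graph $G(p_0)\subseteq G(p_1)$ is sparse, but sets of size at least $n/L$ already expand in it. For smaller sets we use instead that $G(p_2)$ has no dense spots, so vertices of degree of order $L$ cannot share their neighbors.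

\begin{lemma}\label{lem:scales}
Let $\theta,c_0,c>0$ be constants. Let $V'\subseteq V(G)$ and $D'(v)\subseteq N_G(v)$ for $v\in V'$ be $\mathcal F$-measurable, with $|D'(v)|\ge c_0n$ and no edge $vu$, $u\in D'(v)$, in $E^\circ$. Whp the following hold.
\begin{enumerate}
\item[(a)] If $U$ lies in one part, $1\le|U|\le n/L$, and $W$ is a set such that every vertex of $U$ has more than $\theta L$ neighbors in $W$ in $G(p_2)$, then $|W\cap N^+(U)|>2|U|$.
\item[(b)] If $U\subseteq V'$ lies in one part and $n/L\le|U|\le c_0n/8$, then $\bigl|\bigcup_{u\in U}(N_{G(p_0)}(u)\cap D'(u))\bigr|\ge3|U|$.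
\item[(c)] If $A\subseteq X$, $B\subseteq Y$ and $e_G(A,B)\ge cn^2$, then $G(p_0)$ has an edge between $A$ and $B$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If the statement fails, there are $U$ of size $u\le n/L$ and $W'$ of size $2u$ in the other part with at least $k=\lceil\theta uL\rceil$ edges of $G(p_2)$ between them. For given $u$ this has probability at most
\[
2\binom nu\binom n{2u}\binom{2u^2}{k}p_2^k\le2\Bigl(\frac{en}u\Bigr)^{3u}\Bigl(\frac{10e}{\theta}\cdot\frac un\Bigr)^k .
\]
Since $n/u\ge L$, we have $e\le n/u$ and $10e/\theta\le(n/u)^{1/2}$. The bound is at most $2\exp\bigl((6u-\frac\theta2uL)\log\frac nu\bigr)\le2\exp(-\frac\theta4uL\log L)$, and the sum over $u\ge1$ tends to $0$.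

(b) Condition on $\mathcal F$. If the statement fails for $U$ of size $u$, the union lies in a set $W$ of size $3u$, and the at least $u(c_0n-3u)\ge c_0nu/2$ edges $vw$ with $v\in U$, $w\in D'(v)\setminus W$ are all absent from $G(p_0)$. For given $u$ this has probability at most $2(en/u)^{4u}e^{-p_0c_0nu/2}\le2\exp(4u\log(eL)-\varepsilon c_0uL/2)$, and the sum over $u\ge n/L$ tends to $0$.

(c) The failure probability is at most $4^n(1-p_0)^{cn^2}\le4^ne^{-\varepsilon cnL}$.
\end{proof}

\subsection{A union bound over sparse subgraphs}

We want to improve a subgraph $R$ of $G^*$ by random edges, but $R$ itself is built from the random edges. The remedy is to prove the improvement step for each fixed $R$ with failure probability $e^{-\Omega(nL)}$, and then to take a union bound over all sparse $R$, each weighted by the probability that it is present.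

\begin{lemma}\label{lem:union}
Fix $\varepsilon_*\in(0,1)$. For each spanning subgraph $R\subseteq G$ with $e(R)\le\varepsilon_*nL$ let $\mathcal B_R$ be an event determined by the times of the edges outside $R$, with $\Pr(\mathcal B_R)\le b$. The probability that $\mathcal B_R$ occurs for some such $R\subseteq G(p_2)$ is at most $b\,e^{(\varepsilon_*\log(2e/\varepsilon_*)+o(1))nL}$.
\end{lemma}

\begin{proof}
The events $\mathcal B_R$ and $R\subseteq G(p_2)$ are independent, so the probability is at most $b\sum_Rp_2^{e(R)}$. As $G$ has $nd$ edges and $ndp_2=2nL$,
\[
\sum_Rp_2^{e(R)}\le1+\sum_{1\le m\le\varepsilon_*nL}\Bigl(\frac{2enL}{m}\Bigr)^m\le n^2\Bigl(\frac{2e}{\varepsilon_*}\Bigr)^{\varepsilon_*nL},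
\]
because $(2enL/m)^m$ is increasing in $m$ for $m\le2nL$.
\end{proof}

\section{Non-extremal graphs}\label{sec:nonext}

In this section $G$ is not extremal, $E^\circ=\emptyset$ and $D(v)=N_G(v)$. Let $c_*=0.1\xi^2$, choose $\varepsilon_*\in(0,10^{-3})$ with $\varepsilon_*\log(2e/\varepsilon_*)\le c_*/2$, and put $\varepsilon=\delta=\varepsilon_*/16$. A spanning subgraph of $G$ is \emph{nice} if it is connected, has a perfect matching and is $\lfloor n/20\rfloor$-expanding. Adding edges preserves niceness.

\subsection{The starting graph and the improvement step}

Let $R_0$ consist of $G(p_0)$, of $\lceil\delta L\rceil$ edges of $G(p_1)$ at each large vertex, and of two edges of $G^*$ at each small vertex.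

\begin{lemma}\label{lem:nice}
Whp $R_0\subseteq G^*$, $e(R_0)\le\frac12\varepsilon_*nL$, and $R_0$ is nice.
\end{lemma}

\begin{proof}
Assume the conclusions of Lemmas~\ref{lem:sandwich}, \ref{lem:small} and~\ref{lem:scales}, the last with $\theta=\delta/2$, $c_0=0.49$, $V'=V(G)$, $D'=N_G$ and $c=\gamma/40$. Then $R_0\subseteq G^*\subseteq G(p_2)$. The number of edges of $G(p_0)$ is binomial with mean $\varepsilon nL$, so whp $e(R_0)\le2\varepsilon nL+2\delta nL+O(n)\le\frac12\varepsilon_*nL$.

Let $U$ lie in one part, $1\le|U|\le n/20$, and let $U_s$, $U_b$ be its sets of small and large vertices. By Lemma~\ref{lem:small}(c), $U_s$ has at least $2|U_s|$ neighbors in $R_0$, all in $N^+(\mathcal S)$. This settles the case $U_b=\emptyset$. If $1\le|U_b|\le n/L$, each vertex of $U_b$ has at least $\delta L-1>\delta L/2$ neighbors in $W=N_{R_0}(U_b)\setminus N^+(\mathcal S)$, so $|W|\ge2|U_b|$ by Lemma~\ref{lem:scales}(a), and $|N_{R_0}(U)|\ge2|U_b|+2|U_s|$. If $|U_b|>n/L$, Lemma~\ref{lem:scales}(b) applies since $n/20\le0.49n/8$, and gives $|N_{R_0}(U)|\ge3|U_b|\ge2|U|$ because $|U_s|\le n^{0.2}$.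

By Lemma~\ref{lem:hall} it remains to show $|N_{R_0}(U)|>|U|$ when $n/20<|U|\le(n+1)/2$. Suppose not, and let $W$ be the complement of $N_{R_0}(U)$ in the other part. Then $|W|\ge n-|U|\ge(\frac12-\gamma)n$ and $G(p_0)$ has no edge between $U$ and $W$. If $|U|\ge(\frac12-\gamma)n$, then $e_G(U,W)>\gamma n^2$ as $G$ is not extremal. Otherwise each vertex of $U$ has at least $d-|U|\ge(\gamma-\nu)n\ge\gamma n/2$ neighbors in $W$, so $e_G(U,W)\ge\gamma n^2/40$. Both contradict Lemma~\ref{lem:scales}(c).
\end{proof}

\begin{lemma}\label{lem:boost}
Let $R\subseteq G$ be a fixed nice graph that is not Hamiltonian. With probability at least $1-e^{-c_*nL}$ there is a set $F\subseteq G(p_1)\setminus R$ of at most four edges such that $R\cup F$ improves $R$.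
\end{lemma}

\begin{proof}[Proof of Proposition~\ref{prop:nonext} from Lemma~\ref{lem:boost}]
The event in Lemma~\ref{lem:boost} is determined by the edges outside $R$. By Lemma~\ref{lem:union} it fails for some nice non-Hamiltonian $R\subseteq G(p_2)$ with $e(R)\le\varepsilon_*nL$ with probability at most $e^{(-c_*+c_*/2+o(1))nL}\to0$. Start from $R_0$ and repeatedly add such a set $F\subseteq G(p_1)\subseteq G^*$. Every graph on the way is nice, lies in $G^*\subseteq G(p_2)$, and has at most $\frac12\varepsilon_*nL+4n\le\varepsilon_*nL$ edges, because at most $n$ steps are needed to reach a Hamiltonian subgraph of $G^*$.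
\end{proof}

\subsection{What happens when rotations are trapped}\label{ssec:idea}

Let $P$ be a longest good path of $R$. Lemma~\ref{lem:posa}(c) gives more than $n/20$ vertices $y\in Y$, each with a set $T_0$ of more than $n/20$ partners $x\in X$, such that the edge $xy$ would close a cycle on $V(P)$. But $xy$ has to be an edge of $G$, and $y$ is adjacent to only about half of $X$. So we fix $y$ and enlarge the set of ends by rotating with fresh random edges. Each $x\in T_0$ has $d$ neighbors in $G$, and one round of rotations produces a set $T_1$ of nearly $d$ ends. If $2d-n$ is a positive fraction of $n$, then $T_1$ meets $N_G(y)$ in linearly many vertices. For $d\approx n/2$, however, $T_1$ may be the complement of $N_G(y)$, and we must show that further rounds reach linearly many ends outside $T_1$.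

For a path $Q$ from $y\in Y$ to $x\in X$, let $s_Q$ be the bijection from $Y\cap V(Q)$ to $X\cap V(Q)$ that sends a vertex to its successor. For $w\in N_G(x)\cap V(Q)$ let $Q*w$ be the path obtained by the rotation with $xw$, which ends at $s_Q(w)$; if $s_Q(w)=x$, put $Q*w=Q$. Rotations from $Q$ stay in a set $T$ of ends exactly when $N_G(x)\cap V(Q)\subseteq s_Q^{-1}(T)$. The next lemma computes how $s_Q^{-1}(T)$ changes under one rotation.

\begin{lemma}\label{lem:line}
Let $y_1x_1y_2x_2\dots y_kx_k$ be a sequence of distinct vertices, let $T\subseteq\{x_1,\dots,x_k\}$ contain $x_k$, and let $I=\{i:x_i\in T\}$. For $i\in I$ let $\Phi_i$ be the set of those $y_m$ whose successor in the sequence $y_1x_1\dots y_i\,x_ky_kx_{k-1}\dots y_{i+1}x_i$ lies in $T$. Let $\phi(i)$ be the number of $m\in\{2,\dots,i\}$ such that exactly one of $m-1$, $m$ is in $I$. Then: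
\begin{enumerate}
\item[(a)] $|\Phi_i|=|T|$ and $|\Phi_i\triangle\Phi_j|=|\phi(i)-\phi(j)|$ for $i,j\in I$;
\item[(b)] $\phi$ is nondecreasing, and every closed or half-open interval of length $\ell$ inside $[0,\phi(k)]$ contains $\phi(i)$ for at least $\ell/2-1$ indices $i\in I$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In the rotated sequence the successor of $y_m$ is $x_m$ for $m<i$, it is $x_k\in T$ for $m=i$, and it is $x_{m-1}$ for $m>i$. This map is a bijection, so $|\Phi_i|=|T|$, and
\[
\Phi_i=\{y_m:m<i,\ m\in I\}\cup\{y_i\}\cup\{y_m:m>i,\ m-1\in I\}.
\]
Let $i<j$ be in $I$. For $m<i$ and for $m>j$ the two sets use the same rule, and both contain $y_i$. For $i<m\le j$, we have $y_m\in\Phi_i$ if and only if $m-1\in I$, and $y_m\in\Phi_j$ if and only if $m\in I$ (for $m=j$ because $j\in I$). So the sets differ in $\phi(j)-\phi(i)$ places.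

(b) We have $\phi(1)=0$ and $\phi$ increases by $0$ or $1$ at each step, so it takes every integer value in $[0,\phi(k)]$. The indices with a given value form an interval that lies inside $I$ or outside $I$, and the two cases alternate with the value. The given interval contains $\lfloor\ell\rfloor$ consecutive integers, and at least $(\lfloor\ell\rfloor-1)/2\ge\ell/2-1$ of them are values of $\phi$ on $I$.
\end{proof}

Put $\rho(u,v)=|N_G(u)\triangle N_G(v)|$. Consider the idealized trap: a set $T$ of ends and paths $Q_x$ ($x\in T$) from $y$ to $x$ on a common vertex set, such that $N_G(x)=s_{Q_x}^{-1}(T)$ for each $x\in T$, and such that after one more rotation, from $Q_x$ to $Q_x*w$ with end $x'$, still $N_G(x')=s_{Q_x*w}^{-1}(T)$. Writing $Q_x=y_1x_1\dots y_kx_k$, we get $N_G(x_i)=\Phi_i$ for all $i\in I$, and so $\rho(x_i,x_j)=|\phi(i)-\phi(j)|$. Thus $\phi$ places $T$ on a line so that $\rho$ becomes the distance, and $x$ is an extreme point. This holds for \emph{every} $x\in T$. If $\phi$ took three values on $I$, at $g,f,h\in T$ in this order, then $\rho(g,h)=\rho(g,f)+\rho(f,h)$, while the line obtained from $Q_f$, on which $f$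 is extreme, gives $\rho(g,h)=|\rho(g,f)-\rho(f,h)|$; these are incompatible. So $\phi$ takes at most two values on $I$, which differ by $2$, and all vertices of $T$ have almost the same neighborhood. When $|T|$ and $n-d$ are about $n/2$, the pair $(T,Y\setminus N_G(x))$ shows that $G$ is extremal.

\begin{example}\label{ex:toy}
Let $Q=y_1x_1\dots y_5x_5$ and $T=\{x_1,x_3,x_5\}$. Then $\phi(i)=i-1$ and
\[
\Phi_1=\{y_1,y_2,y_4\},\qquad\Phi_3=\{y_1,y_3,y_4\},\qquad\Phi_5=\{y_1,y_3,y_5\},
\]
with symmetric differences of sizes $2,2,4$. Suppose $N_G(x_i)=\Phi_i$ for $i=1,3,5$. By the definition of $\Phi_i$, any two rotations from $Q$ end in $T$. The midpoint is $x_3$, reached by $Q'=Q*y_3=y_1x_1y_2x_2y_3x_5y_5x_4y_4x_3$, and the argument predicts that two rotations from $Q'$ leave $T$. Indeed $Q'*y_1=y_1x_3y_4x_4y_5x_5y_3x_2y_2x_1$ ends at $x_1$, whose neighbor $y_4$ now has the successor $x_4\notin T$.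
\end{example}

The trap has two conditions, so we need two rounds of random edges after the one that produces $T_1$, and a fourth round to close the cycle. This accounts for the four edges in Lemma~\ref{lem:boost}.

\subsection{Four rounds of random edges}

Let $\Gamma_1,\dots,\Gamma_4$ be independent random subsets of $E(G)\setminus R$, each containing every edge independently with probability $q$, where $(1-q)^4=1-p_1$. Then $q\ge p_1/4\ge0.2L/n$, and $\bigcup_i\Gamma_i$ is distributed as $G(p_1)\setminus R$. \emph{Success} means that $R\cup F$ improves $R$ for some $F\subseteq\bigcup_i\Gamma_i$ with $|F|\le4$. Whenever an object is chosen below, it is chosen by a fixed deterministic rule. Fix $P$ and, for the moment, one of the vertices $y$ of Lemma~\ref{lem:posa}(c), with its set $T_0\subseteq X$, $|T_0|>n/20$, and paths in $R$. All paths below start at $y$ and have vertex set $V(P)$.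

A \emph{step} has the following input: a set $S\subseteq X\cap V(P)$, a path $Q_x$ in $G$ from $y$ to $x$ for each $x\in S$, a set $\mathcal K$ of pairs $(x,w)$ with $x\in S$, $w\in N_G(x)\cap V(P)$, and one of the sets $\Gamma_c$, independent of the rest of the input. The \emph{target} of $(x,w)$ is $s_{Q_x}(w)$. For each $x$, different $w$ have different targets, so a vertex is the target of at most $|S|$ pairs. A vertex $x'$ is \emph{hit} if it is the target of a pair $(x,w)\in\mathcal K$ with $xw\in R\cup\Gamma_c$; it then receives the path $Q_x*w$, which uses the edges of $Q_x$ and $xw$ only. The step \emph{works} if both of the following hold.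
\begin{enumerate}
\item[(H1)] If $e_G(S,Y\setminus V(P))\ge\xi n^2$, some edge of $R\cup\Gamma_c$ joins $S$ to $Y\setminus V(P)$.
\item[(H2)] At most $2\xi n^2$ pairs in $\mathcal K$ have a target that is not hit.
\end{enumerate}

\begin{lemma}\label{lem:step}
A step works with probability at least $1-e^{-0.15\xi^2nL}$.
\end{lemma}

\begin{proof}
Property (H1) fails with probability at most $(1-q)^{\xi n^2}\le e^{-0.2\xi nL}$. Call a vertex \emph{popular} if it is the target of at least $\xi n$ pairs. Distinct pairs are distinct edges, so a given set of at least $\xi n$ popular vertices contains no hit vertex with probability at most $(1-q)^{\xi^2n^2}$. Hence, except with probability $2^ne^{-0.2\xi^2nL}$, fewer than $\xi n$ popular vertices are not hit. They are targets of at most $\xi n|S|\le\xi n^2$ pairs, and the unpopular vertices are targets of at most $n\cdot\xi n$ pairs.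
\end{proof}

We perform four steps. ``All pairs'' means all $(x,w)$ with $x\in S$, $w\in N_G(x)\cap V(P)$.
\begin{itemize}
\item \emph{Round 1.} Take $S=T_0$, all pairs and $\Gamma_1$. Let $T_1$ be the set of hit vertices, with the paths $Q_x$, $x\in T_1$, that they receive. For a path $Q$ ending at $x$ put $\mathrm{out}(Q)=|N_G(x)\setminus s_Q^{-1}(T_1)|$, the number of $w\in N_G(x)$ that lie outside $V(P)$ or have their successor outside $T_1$. A pair $(x,w)$ with $x\in T_1$, $w\in N_G(x)\cap V(P)$ is \emph{promising} if $\mathrm{out}(Q_x*w)\ge\lambda n$.
\item \emph{Round 2.} Take $S=T_1$ and $\Gamma_2$ twice: with all pairs, giving the set $T_2$ of hit vertices, and with the promising pairs, giving the set $T_2'$, whose vertices $x'$ receive paths $Q'_{x'}$ with $\mathrm{out}(Q'_{x'})\ge\lambda n$.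
\item \emph{Round 3.} Take $S=T_2'$ with the paths $Q'_{x'}$, all pairs and $\Gamma_3$. Let $T_3$ be the set of hit vertices.
\end{itemize}
The input of a step in round $c$ is determined by $R,\Gamma_1,\dots,\Gamma_{c-1}$, and its paths use at most $c-1$ edges outside $R$, all in $\Gamma_1\cup\dots\cup\Gamma_{c-1}$. Let $T(y)=T_1\cup T_2\cup T_3$. Each $x\in T(y)$ is joined to $y$ by a path on $V(P)$ with at most three edges outside $R$.

If a step works and $e_G(S,Y\setminus V(P))\ge\xi n^2$, then (H1) and Lemma~\ref{lem:posa}(a) give success with at most three edges. Call $y$ \emph{regular} if its four steps work and $e_G(S,Y\setminus V(P))<\xi n^2$ for $S=T_0,T_1,T_2'$. This is determined by $\Gamma_1,\Gamma_2,\Gamma_3$.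

\begin{lemma}\label{lem:key}
If $y$ is regular, then $|N_G(y)\cap T(y)|\ge\lambda n/2$.
\end{lemma}

\begin{proof}[Proof of Lemma~\ref{lem:boost} from Lemma~\ref{lem:key}]
Except with probability $4ne^{-0.15\xi^2nL}$, the steps work for all $y$. Then either there is success or all $y$ are regular. In the second case there are at least $\frac n{20}\cdot\frac{\lambda n}2$ edges $xy$ of $G$ with $x\in T(y)$, determined by $R,\Gamma_1,\Gamma_2,\Gamma_3$. One of them lies in $R\cup\Gamma_4$ except with conditional probability $(1-q)^{\lambda n^2/40}\le e^{-0.005\lambda nL}$. As $|V(P)|\ge4$, it closes a cycle on $V(P)$ with at most four edges outside $R$, which is success by Lemma~\ref{lem:posa}(a). The total failure probability is below $e^{-c_*nL}$.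
\end{proof}

\subsection{Proof of Lemma~\ref{lem:key}}

Let $y$ be regular and suppose $|N_G(y)\cap T(y)|<\lambda n/2$. We show that the trap of Section~\ref{ssec:idea} holds up to small errors, and that the line argument tolerates them.

\medskip\noindent\emph{Sizes.} In round 1 there are at least $d|T_0|-\xi n^2$ pairs, all but $2\xi n^2$ of them have their target in $T_1$, and each target serves at most $|T_0|$ pairs. So $|T_1|\ge d-3\xi n^2/|T_0|\ge d-60\xi n$. Since $N_G(y)$ and $T(y)$ lie in $X$, our assumption gives $|T(y)|<n-d+\lambda n/2$. Using $n-d\le d+2\nu n$, which is where $d\ge(\frac12-\nu)n$ enters, we obtain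
\begin{equation}\label{eq:sizes}
d-60\xi n\le|T_1|<d+\lambda n,\qquad d<(\tfrac12+\lambda)n,\qquad|T(y)\setminus T_1|<0.6\lambda n .
\end{equation}
Here the second bound follows from $d-60\xi n<n-d+\lambda n/2$, and the third from $|T(y)|-|T_1|<(2\nu+60\xi+\lambda/2)n$.

\medskip\noindent\emph{Few escapes.} Consider a step with all pairs, source set $S\in\{T_1,T_2'\}$ and set $T\subseteq T(y)$ of hit vertices. Sum $\mathrm{out}$ over the paths of the vertices of $S$. The sum counts fewer than $\xi n^2$ pairs $(x,w)$ with $w\notin V(P)$, at most $2\xi n^2$ pairs whose target is not hit, and pairs with target in $T\setminus T_1$. So it is at most $3\xi n^2+0.6\lambda n|S|$. For $S=T_1$ this gives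
\begin{equation}\label{eq:out}
\sum_{x\in T_1}\mathrm{out}(Q_x)<\lambda n^2 .
\end{equation}
For $S=T_2'$ every term is at least $\lambda n$, so $0.4\lambda n|T_2'|\le3\xi n^2$ and $|T_2'|\le7.5\,\xi n/\lambda\le\sqrt\xi\,n$. By (H2) for the step with the promising pairs, their number is at most $2\xi n^2+n|T_2'|\le3\sqrt\xi\,n^2$.

Call $x\in T_1$ \emph{fine} if $\mathrm{out}(Q_x)\le\sqrt\lambda\,n$ and at most $\xi^{1/4}n$ pairs $(x,w)$ are promising. By \eqref{eq:out} and the last bound, at most $\sqrt\lambda\,n+3\xi^{1/4}n\le2\sqrt\lambda\,n$ vertices of $T_1$ are not fine.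

\medskip\noindent\emph{The approximate line of a fine vertex.} Let $\kappa=3\sqrt\lambda$. Let $x$ be fine, write $Q_x=y_1x_1\dots y_kx_k$ with $y_1=y$, $x_k=x$, and take $I,\Phi_i,\phi$ from Lemma~\ref{lem:line} with $T=T_1$. Put $\phi_x(x_i)=\phi(i)$ for $i\in I$. If a set $\Phi$ has size $|T_1|$ and $|N_G(v)\setminus\Phi|\le t$, then regularity and \eqref{eq:sizes} give $|\Phi\setminus N_G(v)|\le|T_1|-d+t\le\lambda n+t$. We apply this twice. First, $\Phi_k=s_{Q_x}^{-1}(T_1)=\{y_i:i\in I\}$, so at most $(\lambda+\sqrt\lambda)n\le2\sqrt\lambda\,n$ indices $i\in I$ have $y_i\notin N_G(x)$, and $|N_G(x)\triangle\Phi_k|\le\kappa n$. Second, if $i\in I$, $y_i\in N_G(x)$ and $(x,y_i)$ is not promising, then $Q_x*y_i$ ends at $x_i$, the preimage of $T_1$ under its successor map is $\Phi_i$, and $|N_G(x_i)\setminus\Phi_i|<\lambda n$; hence $|N_G(x_i)\triangle\Phi_i|\le3\lambda n\le\kappa n$. Let $C_x$ consist of $x$ and of these vertices $x_i$. Then $|T_1\setminus C_x|\le2\sqrt\lambda\,n+\xi^{1/4}n\le\kappa n$, and Lemma~\ref{lem:line} gives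
\begin{equation}\label{eq:line}
\bigl|\rho(u,v)-|\phi_x(u)-\phi_x(v)|\bigr|\le2\kappa n\quad(u,v\in C_x),\qquad\phi_x(x)=\max_{T_1}\phi_x .
\end{equation}

\medskip\noindent\emph{The line is long.} Fix a fine vertex $x$ and let $D=\phi_x(x)$. Suppose $D\le1000\sqrt\lambda\,n$. Then every $u\in C_x$ has at most $\rho(u,x)\le(1000\sqrt\lambda+2\kappa)n$ neighbors outside $N_G(x)$, and the at most $\kappa n$ other vertices of $T_1$ have at most $n$ each. So $e_G(T_1,Y\setminus N_G(x))\le1009\sqrt\lambda\,n^2\le\gamma n^2$. By \eqref{eq:sizes}, $|T_1|\ge(\frac12-61\xi)n$ and $n-d>(\frac12-\lambda)n$, and both are at least $(\frac12-\gamma)n$. This makes $G$ extremal, contrary to assumption. Hence $D>1000\sqrt\lambda\,n$.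

\medskip\noindent\emph{The midpoint is not an endpoint.} By Lemma~\ref{lem:line}(b), each of the intervals $[0,0.1D]$, $(0.45D,0.55D]$, $(0.9D,D]$ contains $\phi_x(u)$ for at least $0.05D-1\ge40\sqrt\lambda\,n$ vertices $u\in T_1$. At most $5\sqrt\lambda\,n$ vertices of $T_1$ are outside $C_x$ or not fine, so there is a fine $f\in C_x$ in the middle interval. At most $6\sqrt\lambda\,n$ vertices of $T_1$ are outside $C_x\cap C_f$, so there are $g,h\in C_x\cap C_f$ in the first and the last interval. By \eqref{eq:line} for $x$,
\[
\rho(g,h)\ge0.8D-2\kappa n,\qquad\rho(f,g),\ \rho(f,h)\in[0.35D-2\kappa n,\ 0.55D+2\kappa n].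
\]
By \eqref{eq:line} for $f$, the numbers $\phi_f(g)$ and $\phi_f(h)$ are within $2\kappa n$ of $\phi_f(f)-\rho(f,g)$ and $\phi_f(f)-\rho(f,h)$, respectively. Therefore
\[
\rho(g,h)\le|\phi_f(g)-\phi_f(h)|+2\kappa n\le|\rho(f,g)-\rho(f,h)|+6\kappa n\le0.2D+10\kappa n .
\]
Comparing the two bounds on $\rho(g,h)$ gives $D\le20\kappa n=60\sqrt\lambda\,n$, a contradiction. This proves Lemma~\ref{lem:key}, and with it Proposition~\ref{prop:nonext}. \qed

\section{Extremal graphs}\label{sec:ext}

In this section $G$ is extremal and $\Lambda(G)L/n\to\infty$. We take $\delta=10^{-3}$, $\varepsilon=10^{-4}$, $\varepsilon_*=10^{-3}$ and $\zeta=10^{-3}\eta$.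

\subsection{Two clusters}

For partitions $X=X_1\cup X_2$, $Y=Y_1\cup Y_2$, \emph{cluster $i$} is $X_i\cup Y_i$, and it is the \emph{own cluster} of its vertices. Edges between the clusters are \emph{cross edges}; those between $X_1$ and $Y_2$ have \emph{direction $1$}, and those between $X_2$ and $Y_1$ have \emph{direction $2$}. Let $a_i$ be the number of edges of direction $i$, let $c(v)$ be the number of cross edges at $v$, and let $s=|X_1|-|Y_1|=|Y_2|-|X_2|$. By \eqref{eq:cut}, $a_1-a_2=ds$.

\begin{lemma}\label{lem:partition}
There are partitions with $s\ge0$ such that $a_1+a_2\le4\gamma n^2$, $c(v)\le d/2$ for every vertex $v$, and each of the four parts has size at least $(\frac12-10\gamma)n$ and at most $\min\{(\frac12+10\gamma)n,\ d+10\gamma n\}$. Moreover $d\le0.501n$.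
\end{lemma}

\begin{proof}
Let $A,B$ witness extremality and try $X_1=A$, $Y_2=B$. From $d|A|\le|A||Y_1|+\gamma n^2$ we get $|Y_1|\ge d-2.1\gamma n$, so $|B|\le(\frac12+\nu+2.1\gamma)n\le(\frac12+3\gamma)n$, and by symmetry $|A|\le(\frac12+3\gamma)n$. So all four parts have size in $[0.49n,0.51n]$. Also $a_1\le\gamma n^2$ and $a_2=a_1+d(|Y_1|-|A|)\le\gamma n^2+2\gamma nd\le3\gamma n^2$.

Among all partitions with the four sizes in $[0.49n,0.51n]$ take one with the fewest cross edges; then $a_1+a_2\le4\gamma n^2$. From $|X_1||Y_1|\ge e_G(X_1,Y_1)\ge d|X_1|-4\gamma n^2$ we get $|Y_1|\ge d-9\gamma n$, and the same computation applies to each part. So each part has size at least $(\frac12-\nu-9\gamma)n\ge(\frac12-10\gamma)n$, and, being the complement of another part, at most $(\frac12+10\gamma)n$ and at most $n-d+9\gamma n\le d+10\gamma n$. Also $d\le|Y_1|+9\gamma n\le0.501n$. Moving one vertex $v$ to the other cluster keeps the sizes admissible and changes the number of cross edges by $d-2c(v)$, so $c(v)\le d/2$. Exchanging the names of the clusters changes the sign of $s$.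
\end{proof}

Fix such partitions and put $\omega_i=a_i/d$, so that $\omega_1=\omega_2+s$. If $s\ge1$ then $\omega_1\ge1$. If $s=0$ then the edges of direction $1$ form a balanced cut, so $a_1=a_2\ge\Lambda(G)$. This is the only place where the hypothesis on $\Lambda(G)$ enters.

\subsection{How a Hamilton cycle crosses}\label{ssec:cross}

Apply \eqref{eq:cut} to a Hamilton cycle, which is $2$-regular: if it has $\alpha_i$ edges of direction $i$, then $\alpha_1-\alpha_2=2s$. The number of crossings is therefore constrained exactly, while the number $a_1$ of available edges can be as small as $ds$.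

\begin{example}\label{ex:matching}
Let $n=2m+1$, $|X_1|=|Y_2|=m+1$, $|Y_1|=|X_2|=m$. Join $X_i$ completely to $Y_i$ for $i=1,2$, and add a perfect matching between $X_1$ and $Y_2$. This graph is regular of degree $d=m+1=(n+1)/2$, with $s=1$, $a_1=d$, $a_2=0$. A Hamilton cycle uses exactly two matching edges $xy$, $x'y'$, and the rest of it is a Hamilton path from $x$ to $x'$ in cluster $1$ and one from $y$ to $y'$ in cluster $2$. To find the first path, add a new vertex adjacent only to $x$ and $x'$; the cluster becomes balanced, and we need a Hamilton cycle in it. On average $0.9L$ matching edges lie in $G(p_1)$, so there is a choice. The danger is a vertex of degree $2$ in $G^*$ that is incident with a matching edge: the cycle must use that edge, and three edges forced in this way rule out a Hamilton cycle. With $E^\circ$ the matching and $D(v)$ the neighbors of $v$ in its own cluster, \eqref{eq:edgesmall} bounds the expected number of small vertices incident with a matching edge of $G(p_2)$ by $2dp_2n^{-0.85}=4Ln^{-0.85}$, so whp there are none.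
\end{example}

The cross edges may instead be concentrated on a few vertices. Suppose $s=1$, $a_2=0$, and the $d$ edges of direction $1$ form two stars with centers $x,x'\in X_1$. A Hamilton cycle uses two of these edges. If both were at $x$, the cycle would have no edge between cluster $2$ together with $x$ and the rest. So it enters $x$ from one cluster and leaves it to the other, and does the same at $x'$. In general a vertex with many neighbors in both clusters can be used in three ways: in its own cluster, in the other cluster, or as a bridge.

The plan is as follows. We assign each vertex to a cluster or declare it \emph{mixed}, and choose disjoint \emph{connectors}: single cross edges, and paths of length two through the mixed vertices. Small vertices and a few others leave us no choice and disturb the balance; we show that the disturbance in direction $i$ is much smaller than $\omega_i$, while the supply of free connectors is larger than $\omega_i$. After balancing, each cluster is covered by paths between connector ends, found as a Hamilton cycle in an auxiliary graph.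

\subsection{Typical vertices, matchings and cores}

A vertex $v$ is \emph{typical} if $c(v)<\eta n$ and \emph{atypical} otherwise. As $\sum_vc(v)\le8\gamma n^2$, at most $8\eta^2n$ vertices are atypical. Let $K_1$ and $K_2$ be the sets of atypical vertices in $X_1\cup Y_2$ and in $X_2\cup Y_1$, let $k_i=|K_i|$, and let $a_i^\circ$ be the number of edges of direction $i$ with both ends typical. The cross edges at a vertex of $K_i$ have direction $i$, and there are between $\eta n$ and $d/2$ of them. Hence
\begin{equation}\label{eq:k}
a_i\le k_id/2+a_i^\circ,\qquad k_i\le\frac{2a_i}{\eta n}\le\frac2\eta\,\omega_i .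
\end{equation}
Let $E^\circ$ be the set of cross edges with both ends typical, and $\mathcal F$ the $\sigma$-algebra generated by their times.

Direction $1$ is always \emph{active}; direction $2$ is active if $a_2\ge0.9d$ or $s=0$. So an active direction has $a_i>0$, and it has $a_i\ge0.9d$ unless $s=0$. An active direction is of \emph{matching type} if $a_i^\circ\ge a_i/8$. Otherwise it is of \emph{vertex type}, and then $k_i\ge1.75\,\omega_i$ by \eqref{eq:k}; the factor exceeds $1$, which is what the bound $c(v)\le d/2$ is for.

In an active direction of matching type we select a matching that is large compared with $\omega_i$ and small compared with $n$. Let $h_i=\lceil200\omega_i\rceil$ if $a_i\ge0.9d$, and $h_i=1$ otherwise. Go through the edges of $E^\circ$ of direction $i$ in a fixed order. Skip an edge if it touches an edge already selected; otherwise examine it, and select it if it lies in $G(p_1)$. Stop when $h_i$ edges are selected, and let $M_i$ be the resulting matching. If fewer than $h_i$ edges are selected, or if direction $i$ is not active of matching type, put $M_i=\emptyset$. The matchings $M_1,M_2$ are $\mathcal F$-measurable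 and vertex-disjoint.

\begin{lemma}\label{lem:matching}
Whp $|M_i|=h_i$ in each active direction of matching type.
\end{lemma}

\begin{proof}
If $a_i<0.9d$, then $h_i=1$ and $s=0$, and the failure probability is at most $(1-p_1)^{a_i/8}\le e^{-0.1\Lambda(G)L/n}\to0$. Let $a_i\ge0.9d$, so $h_i\le202\,\omega_i$. A selected edge has typical ends and causes at most $2\eta n$ skips, so there are at most $404\eta n\omega_i\le830\eta a_i\le a_i/16$ skips. If the procedure fails, at least $a_i/8-a_i/16$ edges are examined, and fewer than $h_i$ of the first $\lceil a_i/16\rceil$ lie in $G(p_1)$. Each edge is examined at most once, so the outcomes are independent trials with success probability $p_1$, and failure has probability at most $\Pr(\mathrm{Bin}(\lceil a_i/16\rceil,p_1)<h_i)$. The mean is at least $0.05L\omega_i$, which is at least $2h_i$ and tends to infinity, so Chebyshev's inequality gives $o(1)$.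
\end{proof}

Let $V_M=V(M_1)\cup V(M_2)$. Always $|V_M|\le404(\omega_1+\omega_2)+4\le3300\gamma n+4\le\eta^2n$. The ends of matching edges are reserved for crossing, so we remove them from the set on which expansion is based. The \emph{core} of cluster $i$ is the set $X_i^\circ\cup Y_i^\circ$ of its typical vertices outside $V_M$. At most $9\eta^2n$ vertices lie in neither core, so $|X_i^\circ|,|Y_i^\circ|\ge(\frac12-\eta)n$. For a typical vertex $v$ of cluster $i$, let $D(v)$ be its set of $G$-neighbors in core $i$; then $|D(v)|\ge d-\eta n-9\eta^2n\ge d-2\eta n$. For an atypical $v$, let $D(v)$ be its set of $G$-neighbors in the two cores; then $|D(v)|\ge d-9\eta^2n$, and $v$ has at least $\eta n/2$ neighbors in each core and at least $d/2-9\eta^2n\ge0.49d$ in its own. The sets $D(v)$ are $\mathcal F$-measurable, have size at least $0.97d$, and involve no edge of $E^\circ$: for typical $v$ the edges are not cross edges, and no edge at an atypical vertex is in $E^\circ$. So Section~\ref{sec:random} applies.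

For atypical $v$, cluster $i$ is \emph{allowed} if $v$ has at least $\zeta L$ neighbors in $G(p_1)$ that lie in core $i$. The threshold is small compared with $\eta$ because $v$ may have only $\eta n/2$ neighbors in a core. Since $p_1\ge0.9L/(0.501n)\ge1.79L/n$, we can apply \eqref{eq:chernoff} with $x=\zeta L$ and $M=0.85\eta L$, or $M=0.44L$ for the own cluster. As $\zeta\log(e\eta/\zeta)\le0.3\eta$ and $\zeta\log(e/\zeta)\le0.04$,
\begin{equation}\label{eq:allowed}
\Pr(i\text{ not allowed}\mid\mathcal F)\le n^{-\eta/2},\qquad\Pr(\text{own cluster not allowed}\mid\mathcal F)\le n^{-0.4},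
\end{equation}
and both bounds hold also for the larger events in which one given edge at $v$ is not counted. An atypical vertex is \emph{flexible} if it is large, both clusters are allowed for it, and it has no small neighbor in $G(p_2)$. Let $f_i$ be the number of flexible vertices in $K_i$. Let $M_i'\subseteq M_i$ consist of the edges with no end in $\mathcal S\cup N^+(\mathcal S)$, and $m_i=|M_i'|$. Finally let $t_1^\circ$ and $t_2^\circ$ be the numbers of typical small vertices in $X_1\cup Y_2$ and in $X_2\cup Y_1$ that are incident with a cross edge of $G(p_2)$.

\begin{lemma}\label{lem:four}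
Whp the following hold for $i=1,2$.
\begin{enumerate}
\item[(a)] $k_i-f_i\le k_in^{-\eta/4}$.
\item[(b)] Every atypical vertex with a small neighbor in $G(p_2)$ has its own cluster allowed.
\item[(c)] $t_i^\circ\le a_in^{-1.8}$.
\item[(d)] $m_i\ge|M_i|(1-n^{-1/2})$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:small}, \eqref{eq:allowed} and \eqref{eq:edgesmall}, an atypical vertex fails to be flexible with probability at most $n^{-0.85}+2n^{-\eta/2}+dp_2n^{-0.85}\le3n^{-\eta/2}$. By Markov's inequality (a) fails with probability at most $3n^{-\eta/4}$.

(b) Let $vz$ be an edge of $G$ with $v$ atypical. Given $\mathcal F$, the event $\mathcal A(z,\{vz\})$ and the event that the own cluster of $v$ is not allowed, with $vz$ not counted, are determined by disjoint sets of edges outside $E^\circ\cup\{vz\}$. By the product rule the expected number of violating pairs $(v,z)$ is at most $2nd\,p_2\,n^{-0.85}n^{-0.4}=O(Ln^{-0.25})$.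

(c) Summing \eqref{eq:edgesmall} over the $a_i$ edges of direction $i$ and their two ends gives $\mathbb E\,t_i^\circ\le2a_ip_2n^{-0.85}\le10a_iLn^{-1.85}$. By Markov's inequality (c) fails with probability at most $10Ln^{-0.05}$.

(d) Condition on $\mathcal F$, and assume the $\mathcal F$-measurable event that $E^\circ\cap G(p_2)$ has maximum degree at most $20L$, which holds whp by Lemma~\ref{lem:small}(a). Let $u\in V(M_i)$. It is small with probability at most $n^{-0.85}$. Each of the at most $20L$ vertices $z$ with $uz\in E^\circ\cap G(p_2)$ is small with probability at most $n^{-0.85}$, and each $z$ with $uz\in E(G)\setminus E^\circ$ is a small $G(p_2)$-neighbor with probability at most $p_2n^{-0.85}$. So $\mathbb E(|M_i|-m_i\mid\mathcal F)\le2|M_i|(1+22L)n^{-0.85}$, and Markov's inequality bounds the failure probability by $O(Ln^{-0.35})$.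
\end{proof}

From now on we assume the conclusions of Lemmas~\ref{lem:sandwich}, \ref{lem:small}, \ref{lem:matching} and~\ref{lem:four}. Together they give, for every active direction $i$:
\begin{equation}\label{eq:supply}
\begin{array}{ll}
\text{matching type:}&m_i\ge1,\ \text{and }m_i\ge100\,\omega_i\text{ if }\omega_i\ge0.9;\\[2pt]
\text{vertex type:}&f_i\ge1\ \text{and }f_i\ge1.7\,\omega_i .
\end{array}
\end{equation}
Indeed $m_i\ge h_i/2>0$ in the first case and $f_i\ge1.75\,\omega_i(1-n^{-\eta/4})>0$ in the second.

\subsection{The forced part of the assignment}

We assign vertices in this order.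
\begin{itemize}
\item A typical large vertex is assigned to its own cluster.
\item An atypical large vertex that is not flexible is assigned to its own cluster if that is allowed, and to the other cluster otherwise. The other cluster is then allowed, since the vertex has at least $\delta L\ge2\zeta L$ neighbors in $G(p_1)$ in the two cores together.
\item A flexible vertex is provisionally assigned to its own cluster.
\item A small vertex $v$ has at least two neighbors in $G^*$. They are large by Lemma~\ref{lem:small}(c) and not flexible, so their assignment is final. If two of them are assigned to the own cluster of $v$, \emph{choose} two such and assign $v$ there. Otherwise, if two are assigned to the other cluster, choose two such and assign $v$ there. Otherwise $v$ has exactly one neighbor assigned to each cluster; choose both and declare $v$ mixed.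
\end{itemize}
A vertex is \emph{disturbed} if it is now mixed or assigned to the cluster that is not its own. Let $t_1$ and $t_2$ be the numbers of disturbed vertices in $X_1\cup Y_2$ and in $X_2\cup Y_1$. A typical small vertex $v$ with no cross edge in $G(p_2)$ is not disturbed: its $G^*$-neighbors lie in its own cluster and are assigned there, the typical ones by the first rule and the atypical ones by Lemma~\ref{lem:four}(b). So a disturbed vertex is atypical and not flexible, or it is counted by $t_i^\circ$. By Lemma~\ref{lem:four}(a),(c), by \eqref{eq:k} and by $d\le n$,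
\begin{equation}\label{eq:t}
t_i\le k_in^{-\eta/4}+a_in^{-1.8}\le\omega_i\Bigl(\frac2\eta n^{-\eta/4}+n^{-0.8}\Bigr)\le\omega_in^{-\eta/5}.
\end{equation}
In particular $t_i\ge1$ implies $\omega_i\ge n^{\eta/5}$.

At any stage let $\hat X_i,\hat Y_i$ be the sets of vertices of $X,Y$ assigned to cluster $i$, and $\mu_X,\mu_Y$ the numbers of mixed vertices in $X,Y$. The quantity that generalizes $2s$ is
\[
\Psi=2(|\hat X_1|-|\hat Y_1|)+\mu_X-\mu_Y .
\]
A vertex of $X$ contributes $2,1,0$ and a vertex of $Y$ contributes $-2,-1,0$ when it is assigned to cluster $1$, mixed, or assigned to cluster $2$. With all vertices in their own clusters $\Psi=2s$. For a vertex of $X_1\cup Y_2$, becoming mixed lowers $\Psi$ by $1$ and moving to the other cluster lowers it by $2$; for a vertex of $X_2\cup Y_1$ these changes raise $\Psi$ by $1$ and $2$. So the present value is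
\[
\Psi_0=2s-g_1+g_2,\qquad t_i\le g_i\le2t_i .
\]

\subsection{Balancing}

We still may use $\alpha_i\le m_i$ edges of $M_i'$ as connectors, make $\beta_i$ flexible vertices of $K_i$ mixed, and move $\beta_i'$ others to the other cluster. The goal is a final value $\Psi=\alpha_1-\alpha_2$, the analogue of $2s=\alpha_1-\alpha_2$, with at least two connectors. To \emph{supply} an integer $\ell\ge0$ in direction $i$ means to choose these numbers with
\[
\alpha_i+\beta_i+2\beta_i'=\ell,\qquad\alpha_i+\beta_i\ge\min(\ell,2),\qquad\alpha_i\le m_i,\quad\beta_i\le3,\quad\beta_i+\beta_i'\le f_i .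
\]
One can always supply $0$. One can supply $\ell\ge1$ if $m_i\ge\ell$ (take $\alpha_i=\ell$), or if $\ell=1\le f_i$ (take $\beta_i=1$), or if $\ell\ge2$ and $f_i\ge\lceil\ell/2\rceil+1$: take $\beta_i=2$, $\beta_i'=(\ell-2)/2$ for even $\ell$ and $\beta_i=3$, $\beta_i'=(\ell-3)/2$ for odd $\ell$.

\begin{lemma}\label{lem:balance}
One can supply $\ell_1$ in direction $1$ and $\ell_2$ in direction $2$ so that $\ell_1-\ell_2=\Psi_0$ and $\alpha_1+\beta_1+\alpha_2+\beta_2\ge2$.
\end{lemma}

\begin{proof}
Recall that $\omega_1=\omega_2+s$, so $s\le\omega_1$ and $\omega_2\le\omega_1$.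

\emph{Case 1: $\Psi_0\ge2$.} Take $\ell_1=\Psi_0$, $\ell_2=0$. We have $\omega_1\ge1$: this holds if $s\ge1$, and if $s=0$ then $g_2\ge2$, so $t_2\ge1$ and $\omega_1=\omega_2\ge n^{\eta/5}$. By \eqref{eq:t}, $t_2\le\omega_1n^{-\eta/5}$, so $\Psi_0\le2s+2t_2\le4\omega_1$. For matching type, $m_1\ge100\omega_1\ge\Psi_0$. For vertex type it suffices to show $f_1\ge s+t_2+1$. If $\omega_1\ge n^{\eta/6}$, then $f_1\ge1.7\omega_1\ge\omega_1+\omega_1n^{-\eta/5}+1\ge s+t_2+1$. If $\omega_1<n^{\eta/6}$, then $t_2=0$, so $s\ge1$ because $\Psi_0\ge2$. Also $k_1-f_1\le\frac2\eta n^{\eta/6-\eta/4}<1$, so $f_1=k_1\ge1.75s>s$, and $f_1\ge s+1$ since $f_1$ is an integer.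

\emph{Case 2: $s=0$ and $t_1=t_2=0$.} Then $\Psi_0=0$. Both directions are active, and \eqref{eq:supply} lets us take $\ell_1=\ell_2=1$, with $\alpha_i+\beta_i=1$ for each $i$.

\emph{Case 3: $\Psi_0\le1$ and Case 2 does not apply.} Take $\ell_1=2$ and $\ell_2=2-\Psi_0\ge1$. If $t_1\ge1$, then $\omega_1\ge n^{\eta/5}$, and $2s-2t_1\le\Psi_0\le1$ gives $s\le t_1$, so $\omega_2=\omega_1-s\ge\omega_1(1-n^{-\eta/5})\ge\omega_1/2$. If $t_1=0$, then $\Psi_0=2s+g_2\le1$ forces $s=0$; as Case 2 does not apply, $t_2\ge1$ and $\omega_1=\omega_2\ge n^{\eta/5}$. Either way $\omega_1\ge\omega_2\ge\max\{\omega_1/2,\ n^{\eta/5}/2\}$, so direction $2$ is active, and $\ell_2\le2+g_1\le2+2t_1\le2+4\omega_2n^{-\eta/5}\le\omega_2/2$. Thus $\ell_i\le\omega_i/2$ for both $i$, and \eqref{eq:supply} gives $m_i\ge\ell_i$ or $f_i\ge1.7\omega_i\ge\lceil\ell_i/2\rceil+1$. Finally $\alpha_1+\beta_1\ge2$.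
\end{proof}

Fix such a supply, move the $\beta_1'+\beta_2'$ vertices, and make the $\beta_1+\beta_2\le6$ vertices mixed. For each mixed flexible vertex $v$ choose one $G(p_1)$-neighbor in each core, so that all these at most $12$ vertices are distinct and outside $N^+(\mathcal S)$. This is possible because $v$ has at least $\zeta L$ such neighbors in each core and at most one neighbor in $N^+(\mathcal S)$. The chosen vertices are typical, and large because $v$ is flexible, so they are assigned to their own clusters. The assignment is now final; put $\hat V_i=\hat X_i\cup\hat Y_i$.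

The \emph{connectors} are the $\alpha_1+\alpha_2$ chosen matching edges and the paths $uvu'$ with $v$ mixed and $u,u'$ its chosen neighbors. They lie in $G^*$, and each has one end in $\hat V_1$ and one in $\hat V_2$; for a matching edge this holds because its ends are typical and large. All ends are distinct. Indeed, ends of matching edges lie in $V_M$ and outside $N^+(\mathcal S)$; chosen neighbors of small vertices lie in $N^+(\mathcal S)$ and are distinct by Lemma~\ref{lem:small}(c); and chosen neighbors of flexible vertices are distinct and lie outside $V_M\cup N^+(\mathcal S)$.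

The final value of $\Psi$ is $\Psi_0-(\ell_1-\alpha_1)+(\ell_2-\alpha_2)=\alpha_1-\alpha_2$. Together with $|\hat X_1|+|\hat X_2|+\mu_X=n=|\hat Y_1|+|\hat Y_2|+\mu_Y$ this gives
\begin{equation}\label{eq:balance}
\begin{aligned}
2(|\hat X_1|-|\hat Y_1|)&=(\alpha_1+\mu_Y)-(\alpha_2+\mu_X),\\
2(|\hat X_2|-|\hat Y_2|)&=(\alpha_2+\mu_Y)-(\alpha_1+\mu_X).
\end{aligned}
\end{equation}
In line $i$ the two brackets are the numbers of connector ends in $\hat X_i$ and in $\hat Y_i$. In particular the number $\alpha_1+\alpha_2+\mu_X+\mu_Y$ of connectors is even, say $2r$. By Lemma~\ref{lem:balance}, $r\ge1$, and $2r\le|V_M|/2+n^{0.2}+6\le\eta^2n$.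

\subsection{Auxiliary graphs}

We need to cover $\hat V_i$ by $r$ paths that join the connector ends in prescribed pairs. For $R\subseteq G$, $V'\subseteq V(G)$ and a set $\mathcal P$ of disjoint pairs of vertices of $V'$, let $H(R,V',\mathcal P)$ be obtained from $R[V']$ by adding a \emph{virtual connection} for each pair. If the pair lies in one part, add a new vertex on the other side, adjacent to exactly these two vertices. If the pair is $\{x,y\}$ with $x\in X$, $y\in Y$, add a path $xzz'y$ with new vertices $z$ on the $Y$-side and $z'$ on the $X$-side. The new, \emph{virtual}, vertices have degree $2$, so a Hamilton cycle of $H(R,V',\mathcal P)$ traverses every virtual connection; see Figure~\ref{fig:conn}.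

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[rounded corners] (0.8,-0.2) rectangle (4,2.7);
\draw[rounded corners] (7,-0.2) rectangle (10.2,2.7);
\node at (1.4,2.3) {$\hat V_1$};
\node at (9.6,2.3) {$\hat V_2$};
\draw[thick] (3.5,2) -- (7.5,2);
\draw[thick] (3.5,0.5) -- (7.5,0.5);
\draw[dashed] (3.5,2) -- (2.4,1.25) -- (3.5,0.5);
\draw[dashed] (7.5,2) -- (8.7,1.7) -- (8.7,0.8) -- (7.5,0.5);
\node[circle,fill,inner sep=2.2pt] at (3.5,2) {};
\node[circle,fill,inner sep=2.2pt] at (3.5,0.5) {};
\node[circle,fill,inner sep=2.2pt] at (7.5,0.5) {};
\node[rectangle,fill,inner sep=2.8pt] at (7.5,2) {};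
\node[rectangle,fill,inner sep=2.8pt] at (5.5,0.5) {};
\node[rectangle,draw,fill=white,inner sep=2.8pt] at (2.4,1.25) {};
\node[rectangle,draw,fill=white,inner sep=2.8pt] at (8.7,0.8) {};
\node[circle,draw,fill=white,inner sep=2.2pt] at (8.7,1.7) {};
\node at (5.5,0.1) {\small mixed};
\end{tikzpicture}
\caption{Two clusters joined by two connectors (solid): a cross edge and a path through a mixed vertex. Circles are on the $X$-side, squares on the $Y$-side, and hollow vertices are virtual. Each cluster together with its virtual connection (dashed) is a balanced bipartite graph; Hamilton cycles of these two graphs, with the dashed parts replaced by the connectors, combine into one Hamilton cycle.}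
\label{fig:conn}
\end{figure}

Let $\mathcal P$ be any partition of the $2r$ connector ends in $\hat V_i$ into pairs; we call it a \emph{pairing for cluster $i$}. The number of pairs inside $X$ minus the number inside $Y$ is half the difference of the brackets in \eqref{eq:balance}, that is, $|\hat X_i|-|\hat Y_i|$. A pair inside $X$ adds a vertex to the $Y$-side, a pair inside $Y$ adds one to the $X$-side, and the other pairs add one to each. So $H(R,\hat V_i,\mathcal P)$ has equal parts. Only atypical and small vertices change clusters, so the parts have size at most $(\frac12+10\gamma)n+8\eta^2n+n^{0.2}+r\le(\frac12+\eta)n$.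

Let $R_0$ consist of $G(p_0)$, of $\lceil\zeta L\rceil$ edges of $G(p_1)$ from each large vertex of $\hat V_i$ to core $i$ ($i=1,2$), of the edges from small vertices to their chosen neighbors, and of the connectors. The edges to the cores exist: a typical large vertex has at least $\delta L$ neighbors in $G(p_1)$ in its own core, and atypical large vertices are assigned to allowed clusters. So $R_0\subseteq G^*$, and whp $e(R_0)\le(2\varepsilon+2\zeta)nL+O(n)\le\frac12\varepsilon_*nL$.

\begin{lemma}\label{lem:aux}
Whp, for $i=1,2$, every $R$ with $R_0\subseteq R\subseteq G$ and every pairing $\mathcal P$ for cluster $i$, the graph $H=H(R,\hat V_i,\mathcal P)$ is connected, has a perfect matching and is $\lfloor0.24n\rfloor$-expanding.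
\end{lemma}

\begin{proof}
The properties are preserved by adding edges, so let $R=R_0$. Assume Lemma~\ref{lem:scales} with $\theta=\zeta/2$, $c_0=\eta/2$, $c=\eta^2/20$, with $V'$ the set of atypical vertices and typical vertices of cluster $i$, and with $D'(v)$ the set of $G$-neighbors of $v$ in core $i$.

Let $Z$ be the set of virtual vertices and small vertices of $H$, so $|Z|\le2r+n^{0.2}\le2\eta^2n$. These are the vertices for which only two neighbors are guaranteed. For $z\in Z$ let $B(z)\subseteq N_H(z)$ be the set of its two neighbors if $z$ is virtual, and of its two chosen neighbors, which lie in $\hat V_i$, if $z$ is small. For distinct $z,z'\in Z$ on the same side, $B(z)$ and $B(z')$ are disjoint. For two virtual vertices this holds because they belong to different pairs of $\mathcal P$. For two small vertices it is Lemma~\ref{lem:small}(c). For a virtual and a small vertex, note that a connector end in $N^+(\mathcal S)$ is a neighbor of a mixed small vertex, hence of no other small vertex.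

Let $U$ lie in one part of $H$, and let $B$ be the union of the sets $B(z)$ over $z\in Z$ on the side of $U$. A core vertex in $B$ is a chosen neighbor of a small vertex, mixed or not, or one of the at most $12$ chosen neighbors of flexible vertices; ends of matching edges are not core vertices. Call a vertex \emph{free} if it is a large vertex of core $i$ outside $B$. Free vertices lie in $\hat V_i$, and all but at most $n^{0.2}+2n^{0.2}+12$ vertices of core $i$ are free. Write $U_z=U\cap Z$ and $U_b=U\setminus Z\subseteq V'$. The set $U_z$ has $2|U_z|$ neighbors in $B$. So $|N_H(U)|\ge2|U|$ whenever $U_b$ has at least $2|U_b|$ free neighbors in $R_0$, in particular if $U_b=\emptyset$.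

Let $1\le|U_b|\le n/L$. Each $v\in U_b$ is large and has at least $\zeta L$ neighbors in $R_0$ in core $i$. By Lemma~\ref{lem:small}(c) at most one of them is small and at most one is in $N^+(\mathcal S)$, so at least $\zeta L-14>\zeta L/2$ are free. Lemma~\ref{lem:scales}(a), applied to the set of free $R_0$-neighbors of $U_b$, gives $2|U_b|$ of them.

Let $n/L\le|U_b|\le\eta n/16$. Lemma~\ref{lem:scales}(b) gives at least $3|U_b|$ neighbors in $G(p_0)$ in core $i$, and at least $3|U_b|-3n^{0.2}-12\ge2|U_b|$ of them are free.

Let $|U_b|\ge\eta n/16$, and let $U$ be on the $X$-side; the other case is symmetric. Then $U_b$ contains a set $A$ of at least $\eta n/16-8\eta^2n\ge\eta n/20$ typical vertices of $X_i$. Each of them is non-adjacent in $G$ to at most $(d+10\gamma n)-(d-2\eta n)\le3\eta n$ vertices of $Y_i^\circ$. Let $W$ be the set of vertices of $Y_i^\circ$ with no $G(p_0)$-neighbor in $A$. If $|W|\ge4\eta n$, then $e_G(A,W)\ge|A|\eta n\ge\eta^2n^2/20$, contrary to Lemma~\ref{lem:scales}(c). The large vertices of $Y_i^\circ$ lie in $\hat V_i$, so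
\begin{equation}\label{eq:big}
|N_H(U)|\ge(\tfrac12-\eta)n-4\eta n-n^{0.2}\ge0.48n .
\end{equation}
This is at least $2|U|$ when $|U|\le0.24n$, so $H$ is $\lfloor0.24n\rfloor$-expanding. If $0.24n<|U|\le0.26n$, then $|U_b|\ge0.24n-|Z|\ge\eta n/16$, and \eqref{eq:big} gives $|N_H(U)|>|U|$. The parts of $H$ have size $N\le(\frac12+\eta)n$, so $(N+1)/2\le0.26n$ and Lemma~\ref{lem:hall} applies.
\end{proof}

The sets $\hat V_i$ and the pairings depend on the random edges, so the improvement step has to hold for all possible choices at once. There are few enough choices because there are at most $\eta^2n$ pairs.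

\begin{lemma}\label{lem:improve}
Whp the following holds for all $R\subseteq G(p_2)$ with $e(R)\le\varepsilon_*nL$, all $V'\subseteq V(G)$, and all sets $\mathcal P$ of at most $\eta^2n$ disjoint pairs in $V'$ such that $H(R,V',\mathcal P)$ has a perfect matching. If there are at least $0.05n^2$ edges $e\in E(G[V'])\setminus R$ such that $H(R+e,V',\mathcal P)$ improves $H(R,V',\mathcal P)$, then one of them lies in $G(p_1)$.
\end{lemma}

\begin{proof}
The set of these edges is determined by $(R,V',\mathcal P)$ and is disjoint from $R$. Since $p_1\ge1.7L/n$, the graph $G(p_1)$ misses it with probability at most $(1-p_1)^{0.05n^2}\le e^{-0.085nL}$. There are at most $4^n\cdot n(2n)^{2\eta^2n}=e^{(2\eta^2+o(1))nL}$ choices of $(V',\mathcal P)$. By Lemma~\ref{lem:union} and $10^{-3}\log(2000e)\le0.01$, the failure probability is at most $e^{(0.01+2\eta^2-0.085+o(1))nL}\to0$.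
\end{proof}

\subsection{The Hamilton cycle}

\begin{proof}[Proof of Proposition~\ref{prop:ext}]
Assume all the events above. Let $R_0\subseteq R\subseteq G^*$ with $e(R)\le\varepsilon_*nL$, let $\mathcal P$ be a pairing for cluster $i$, and suppose that $H=H(R,\hat V_i,\mathcal P)$ is not Hamiltonian. We find an edge $e\in G^*$ such that $H(R+e,\hat V_i,\mathcal P)$ improves $H$.

Let $P$ be a longest good path of $H$. By Lemmas~\ref{lem:aux} and~\ref{lem:posa}(c), there are more than $0.24n$ vertices $y$ on the $Y$-side, each joined to more than $0.24n$ vertices $x$ on the $X$-side by paths in $H$ with vertex set $V(P)$. At most $2\eta^2n+8\eta^2n$ vertices of $H$ are virtual, small or atypical, and the others are typical vertices of cluster $i$. So there are at least $0.23n$ typical $y\in Y_i$, each with at least $0.23n$ such $x\in X_i$. In contrast with Section~\ref{sec:nonext}, most of these pairs are edges of $G$: a typical $y\in Y_i$ is non-adjacent to at most $(d+10\gamma n)-(d-\eta n)\le2\eta n$ vertices of $X_i$. We obtain at least $0.23(0.23-2\eta)n^2\ge0.05n^2$ edges $xy$ of $G[\hat V_i]$, each closing a cycle on $V(P)$. None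 of them is in $R$, for otherwise Lemma~\ref{lem:posa}(a) with $H'=H$ would make $H$ Hamiltonian or give a good path longer than $P$. By the same lemma with $H'=H(R+xy,\hat V_i,\mathcal P)$, each of them gives an improvement. By Lemma~\ref{lem:improve} one of them lies in $G(p_1)\subseteq G^*$. Repeating this, we make $H$ Hamiltonian by adding at most $n$ edges of $G^*$ to $R$.

Start with $R=R_0$, cluster $2$ and an arbitrary pairing. Each connector end in $\hat V_2$ belongs to exactly one pair, so it has one virtual and one real edge on the Hamilton cycle obtained. Deleting the $r\ge1$ virtual connections therefore leaves $r$ disjoint paths in $G^*$ that cover $\hat V_2$ and whose $2r$ ends are exactly the connector ends in $\hat V_2$. These paths pair up the connectors $C_1,\dots,C_{2r}$: let $C_j$ and $C_{\pi(j)}$ be joined by one of them. Let $u_j$ be the end of $C_j$ in $\hat V_1$, and continue with the current $R$, cluster $1$ and the pairing $\mathcal P$ formed by the pairs $\{u_j,u_{\pi(j)}\}$. At most $2n$ edges are added in total, so $e(R)\le\frac12\varepsilon_*nL+2n\le\varepsilon_*nL$ throughout. In the Hamilton cycle of $H(R,\hat V_1,\mathcal P)$,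 replace the virtual connection between $u_j$ and $u_{\pi(j)}$ by $C_j$, followed by the path in $\hat V_2$ from $C_j$ to $C_{\pi(j)}$, followed by $C_{\pi(j)}$. Every connector and every path in $\hat V_2$ is used once. The sets $\hat V_1$, $\hat V_2$ and the mixed vertices, which are the inner vertices of the connectors, partition $V(G)$. The result is a Hamilton cycle of $G^*$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Wang}
Yiting Wang, \emph{On the hitting time of Hamiltonicity in bipartite Dirac graphs}, arXiv:2606.11992 (2026).

\end{thebibliography}
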